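# Bounded vorticity does not prevent blow-up in the critical Besov spaces $B^{3/p+1}_{p,1}(\mathbb R^3)$

## 1. Euler, Biot–Savart, and the critical Besov spaces

**Euler system.** The velocity $u(t,x)\in\mathbb R^3$, $x\in\mathbb R^3$, of an incompressible ideal fluid solves
$$\partial_t u+(u\cdot\nabla)u+\nabla\pi=0,\qquad \operatorname{div}u=0,\qquad u_{|t=0}=u_0, \tag{1}$$
where $\operatorname{div}u_0=0$ and the pressure is normalized by $\pi=(-\Delta)^{-1}\operatorname{div}\operatorname{div}(u\otimes u)$. The vorticity is $\omega=\operatorname{curl}u$. For smooth solutions it satisfies $\partial_t\omega+u\cdot\nabla\omega=\omega\cdot\nabla u$. If $X$ is the flow of $u$ ($\partial_tX=u(t,X)$, $X(0,x)=x$), this says $\omega(t,X(t,x))=\nabla X(t,x)\,\omega_0(x)$.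

Example. Let $A_1+A_2+A_3=0$, where the $A_i$ are functions of $t$. The linear strain $u=(A_1x_1,A_2x_2,A_3x_3)$ with $\pi=-\frac12\sum_i(A_i'+A_i^2)x_i^2$ satisfies the first two equations of (1), since $\partial_tu_i+u\cdot\nabla u_i=(A_i'+A_i^2)x_i$. It is unbounded, so it lies in none of the spaces below and the pressure normalization does not apply to it. But it shows two things that matter later: its vorticity is zero while its gradient is as large as we like, and its flow is the diagonal matrix $F(t)=\operatorname{diag}(e^{m_i(t)})$, $m_i=\int_0^tA_i$, $\det F=1$.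

**Biot–Savart law.** For $f$ bounded with compact support put
$$BS[f](x)=\frac1{4\pi}\int\frac{f(y)\times(x-y)}{|x-y|^3}\,dy=\operatorname{curl}\int\frac{f(y)}{4\pi|x-y|}\,dy. \tag{2}$$
Then $\operatorname{div}BS[f]=0$. If $\operatorname{div}f=0$, then $\operatorname{curl}BS[f]=f$, because $\operatorname{curl}\operatorname{curl}=\nabla\operatorname{div}-\Delta$. Two elementary properties will be used all the time.

* Scaling: $BS[f(\cdot/\ell)](x)=\ell\,BS[f](x/\ell)$.
* Decay: $|BS[f](x)|\le C(1+|x|)^{-2}$, and $|BS[f](x)|\le C(1+|x|)^{-3}$ if moreover $\int f=0$ (for large $|x|$, subtract the kernel at $y=0$). The constant $C$ depends only on $\sup|f|$ and on a ball containing the support.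

Example. Let $\phi\in C_c^\infty(\mathbb R^3)$ and $u=\operatorname{curl}(\phi e_3)=(\partial_2\phi,-\partial_1\phi,0)$, so $\omega=\nabla\partial_3\phi-\Delta\phi\,e_3$. Then $BS[\omega]=u$: the difference is curl free and divergence free, hence harmonic, and it tends to $0$ at infinity.

**Hölder norms.** Write $\|f\|_{C^{1/2}}=\sup|f|+[f]_{1/2}$ and $\|f\|_{C^{1,1/2}}=\sup|f|+\|\nabla f\|_{C^{1/2}}$ on $\mathbb R^3$. The space $C^{1/2}$ is an algebra. The textbook Schauder estimate is
$$\|BS[f]\|_{C^{1,1/2}}\le C_\rho\|f\|_{C^{1/2}}\quad\text{if }\operatorname{supp}f\subset B(0,\rho). \tag{3}$$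
If $\partial_tf+b\cdot\nabla f=h$, with $b$ continuous in $t$ with values in the bounded $C^1$ fields with bounded gradient, then
$$\|f(t)\|_{C^{1/2}}\le e^{\frac12\int_0^t\|\nabla b\|_\infty}\|f(0)\|_{C^{1/2}}+\int_0^te^{\frac12\int_s^t\|\nabla b\|_\infty}\|h(s)\|_{C^{1/2}}\,ds. \tag{4}$$
Indeed, let $Y_s(x)$ be the position at time $s$ of the trajectory of $b$ that is at $x$ at time $t$. Then $f(t,x)=f(0,Y_0(x))+\int_0^th(s,Y_s(x))\,ds$, the map $Y_s$ has Lipschitz constant at most $e^{\int_s^t\|\nabla b\|_\infty}$, and $[f\circ Y]_{1/2}\le \mathrm{Lip}(Y)^{1/2}[f]_{1/2}$.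

**Besov spaces.** Let $\chi\in\mathcal D(\mathbb R^3)$, $\varphi\in\mathcal D(\mathbb R^3\setminus\{0\})$ be radial with $\chi(\xi)+\sum_{q\ge0}\varphi(2^{-q}\xi)=1$, with $\operatorname{supp}\varphi(2^{-p}\cdot)\cap\operatorname{supp}\varphi(2^{-q}\cdot)=\varnothing$ if $|p-q|\ge2$, and $\operatorname{supp}\chi\cap\operatorname{supp}\varphi(2^{-q}\cdot)=\varnothing$ for $q\ge1$. Put $\Delta_{-1}u=\chi(D)u$ and $\Delta_qu=\varphi(2^{-q}D)u$ for $q\ge0$. For $s\in\mathbb R$, $p,r\in[1,\infty]$, the space $B^s_{p,r}$ is the set of $u\in\mathcal S'$ with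
$$\|u\|_{B^s_{p,r}}=\big\|(2^{qs}\|\Delta_qu\|_{L^p})_{q\ge-1}\big\|_{\ell^r}<\infty .$$

The textbook (Bernstein) facts we need: $\|\Delta_qf\|_{L^p}\le C\|f\|_{L^p}$; $\|\Delta_qf\|_{L^p}\le C2^{-4q}\|\nabla^4f\|_{L^p}$ for $q\ge0$; $\|\Delta_qf\|_{L^\infty}\le C2^{3q/p}\|\Delta_qf\|_{L^p}$; and $\|\Delta_qBS[f]\|_{L^p}\le C2^{-q}\|\Delta_qf\|_{L^p}$ for $q\ge0$, because $BS$ is the Fourier multiplier $\hat f\mapsto i\xi\times\hat f/|\xi|^2$, homogeneous of degree $-1$. They give the embeddings $B^{1+3/p}_{p,1}\subset B^{1}_{\infty,1}\subset C^1_b$, and likewise $B^{1+3/p}_{p,1}\subset B^{1+3/r}_{r,1}$ for $r\ge p$.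

Example (why $3/p$ is critical). Let $1<p<\infty$, and let $f$ satisfy $\|f\|_{L^p}\le A$, $\|\nabla^4f\|_{L^p}\le A\Lambda^4$ with $\Lambda\ge1$. Then $\|\Delta_qf\|_{L^p}\le CA\min(1,(\Lambda2^{-q})^4)$ for all $q\ge-1$. Since $0<3/p<4$, summing two geometric series (over $2^q\le\Lambda$ and $2^q>\Lambda$) gives
$$\|f\|_{B^{3/p}_{p,1}}\le C_p\,A\,\Lambda^{3/p}. \tag{5}$$
For $f=g(\cdot/\ell)$ with $g\in C_c^\infty$ and $\ell\in(0,1]$ we may take $A=C_g\ell^{3/p}$ and $\Lambda=1/\ell$. The bound is then independent of $\ell$: concentrating a bump at a small scale costs nothing in $B^{3/p}_{p,1}$. For velocities,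
$$\|BS[f]\|_{B^{1+3/p}_{p,1}}\le C\big(\|f\|_{B^{3/p}_{p,1}}+\|BS[f]\|_{L^p}\big), \tag{6}$$
using the multiplier bound for $q\ge0$ and $\|\Delta_{-1}BS[f]\|_{L^p}\le C\|BS[f]\|_{L^p}$.

**Maximal time.** System (1) is locally well-posed in $B^{3/p+1}_{p,1}$ for $1<p<\infty$ (Chae) and for $p=\infty$ (Pak and Park): for every divergence free $u_0\in B^{3/p+1}_{p,1}$ there are $T>0$ and a unique solution $u\in\mathcal C([0,T);B^{3/p+1}_{p,1})$ with the pressure normalized as above. Let $T^*=T^*(u_0)\in(0,\infty]$, also written $T_p^*$, be its maximal time of existence in this class. Example: for $u_0=0$ the solution is $0$ and $T^*=\infty$.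

**Beale–Kato–Majda (BKM) criterion.** In a given class of solutions, this is the assertion that finiteness of $\int_0^T\|\omega(t)\|_{L^\infty}dt$ prevents blow-up at time $T<\infty$. Example: by the classical BKM theorem it holds for $H^s$ solutions, $s\ge3$. In particular the maximal time of an $H^\infty=\bigcap_sH^s$ datum does not depend on $s$. We shall use this theorem below, for smooth flows.

## 2. Does the BKM criterion hold in $B^{3/p+1}_{p,1}$?

The question comes from Hammadi Abidi, Taoufik Hmidi and Sahbi Keraani, "On the global existence for the axisymmetric Euler equations", arXiv:math/0703144 (2007). Fix $p\in(1,\infty]$. Is it true that for every divergence free $u_0\in B^{3/p+1}_{p,1}$ with $T^*(u_0)<\infty$ one has $\int_0^{T^*}\|\omega(t)\|_{L^\infty}dt=\infty$? In plain words: if a solution leaves the critical space in finite time, must its vorticity become large? The answer is no, for every $p$.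

**Theorem.** Let $\eta\in(0,1]$. There is a divergence free $u_0$, with $\omega_0=\operatorname{curl}u_0$ continuous, compactly supported and $C^\infty$ on $\mathbb R^3\setminus\{0\}$, such that $u_0\in B^{3/p+1}_{p,1}(\mathbb R^3)$ for all $p\in(1,\infty]$ simultaneously, and for every $p\in(1,\infty]$ the solution $u\in\mathcal C([0,T_p^*);B^{3/p+1}_{p,1})$ satisfies
$$T_p^*\le1,\qquad\sup_{0\le t<T_p^*}\|\omega(t)\|_{L^\infty}\le2\eta,\qquad\text{hence}\qquad\int_0^{T_p^*}\|\omega(t)\|_{L^\infty}\,dt\le2\eta<\infty .$$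

## 3. Reflections and the strain at the origin

All fields will have enough symmetry that the gradient at $0$ is a diagonal matrix, computed by an explicit integral of the vorticity.

**Symmetry classes.** $\mathcal S$ is the class of fields $u$ with $u_i$ odd in $x_i$ and even in $x_j$, $j\ne i$; equivalently $\sigma u(\sigma x)=u(x)$ for the three coordinate reflections $\sigma$. $\mathcal S^*$ is the class of fields $\omega$ with $\omega_i$ even in $x_i$ and odd in $x_j$, $j\ne i$; equivalently $\sigma\omega(\sigma x)=-\omega(x)$.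

Examples. The linear strain $\operatorname{diag}(A_i)x$ is in $\mathcal S$. Let $r^2=x_1^2+x_2^2$, $e_\theta=(-x_2/r,x_1/r,0)$, let $\beta(r)$ be smooth and vanish near $r=0$, and let $\psi(x_3)$ be odd. Then $\beta(r)\psi(x_3)e_\theta$ is in $\mathcal S^*$: its first component $-\beta\psi x_2/r$ is even in $x_1$ and odd in $x_2$ and $x_3$, its second component is checked in the same way, and its third component is zero.

Three facts follow. First, $\operatorname{curl}$ maps $\mathcal S$ to $\mathcal S^*$ (count parities), and $BS$ maps $\mathcal S^*$ to $\mathcal S$: since $\sigma a\times\sigma b=-\sigma(a\times b)$, the substitution $y\to\sigma y$ in (2) gives $BS[f](\sigma x)=\sigma BS[f](x)$. Second, $\int f=0$ for integrable $f\in\mathcal S^*$, since each component is odd in some variable. Third, if $u\in\mathcal S$ is $C^1$, then $u(0)=0$ and $\nabla u(0)$ is diagonal, since $u_i$ vanishes on the plane $x_i=0$.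

**Kernels.** For $f$ bounded, compactly supported and vanishing near $0$,
$$\partial_i(BS[f])_i(0)=\int k^{(i)}\cdot f\,dz,\qquad k^{(i)}(z)=-\frac1{4\pi}\operatorname{curl}\Big(\partial_i\frac1{|z|}\,e_i\Big)=-\frac3{4\pi}\frac{z_i\,(z\times e_i)}{|z|^5}. \tag{7}$$
Indeed $\frac{x-z}{|x-z|^3}=\nabla_z\frac1{|x-z|}$ and $(f\times\nabla h)\cdot e_i=f\cdot(\nabla h\times e_i)=f\cdot\operatorname{curl}(he_i)$, so $(BS[f])_i(x)=\frac1{4\pi}\int f\cdot\operatorname{curl}_z\big(\frac1{|x-z|}e_i\big)dz$. Differentiate in $x_i$ at $x=0$, using $\partial_{x_i}\frac1{|x-z|}=-\partial_{z_i}\frac1{|x-z|}$. For the last form in (7), $\nabla\partial_i\frac1{|z|}=-\frac{e_i}{|z|^3}+\frac{3z_iz}{|z|^5}$, and one takes the cross product with $e_i$. From $\operatorname{curl}\operatorname{curl}=\nabla\operatorname{div}-\Delta$,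
$$\operatorname{curl}k^{(i)}=-\frac1{4\pi}\nabla\,\partial_i^2\frac1{|z|}\quad(z\ne0). \tag{8}$$
Also $\sum_ik^{(i)}=-\frac1{4\pi}\operatorname{curl}\nabla\frac1{|z|}=0$, and $|k^{(i)}|\le C|z|^{-3}$. Since $k^{(i)}$ is homogeneous of degree $-3$, the integral in (7) does not change when $f$ is replaced by $f(\cdot/\ell)$: a bump of vorticity produces the same strain at $0$ whatever its scale.

**Profile.** A profile is a divergence free $g\in C_c^\infty(\mathbb R^3\setminus\{0\})$ in $\mathcal S^*$; we take $g\ne 0$, the zero field being irrelevant. A layer is a field $a\,g(\cdot/\ell)$ with $a>0$, $0<\ell\le1$.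

Example (ring). Fix $b\in C_c^\infty((\frac12,2))$, $b\ge0$, with $\sum_{j\in\mathbb Z}b(2^jr)=1$ for $r>0$. Fix $\psi$ smooth and odd, $0\le\psi\le1$ for $x_3>0$, $\psi=1$ on $[1,2]$, $\operatorname{supp}\psi\subset\{\frac12\le|x_3|\le3\}$. Then $g_1=b(r)\psi(x_3)e_\theta$ is a profile supported in $\{\frac12\le|x|\le4\}$, a pair of opposite vortex rings around the $x_3$-axis.

## 4. A stack of rings defeats the logarithmic inequality

The first thing a sensible person tries is to repeat the classical proof. It rests on the inequality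
$$\|\nabla u\|_{L^\infty}\le C\big(1+\|\omega\|_{L^2}+\|\omega\|_{L^\infty}\log(e+\|u\|_{H^3})\big),$$
followed by Grönwall. In the critical space one would want the same inequality with $\|u\|_{H^3}$ replaced by $\|u\|_{B^{1+3/p}_{p,1}}$. Let us test it.

Let $\ell_j=16^{-j}$ and $u^{(n)}=\sum_{j=1}^nBS[g_1(\cdot/\ell_j)]$. The supports of the $g_1(\cdot/\ell_j)$ lie in $\{\frac12\ell_j\le|x|\le4\ell_j\}$ and are disjoint, so $\|\omega\|_{L^\infty}\le1$, and $\|\omega\|_{L^2}^2=\sum_j\ell_j^3\|g_1\|_{L^2}^2$ is bounded. By (5), (6) and $\|BS[g_1(\cdot/\ell)]\|_{L^p}=\ell^{1+3/p}\|BS[g_1]\|_{L^p}$ (finite for $p>1$, by the decay $(1+|x|)^{-3}$), each term has norm at most $C_p$ in $B^{1+3/p}_{p,1}$, $1<p<\infty$, and hence also in $B^1_{\infty,1}$. So $\|u^{(n)}\|_{B^{1+3/p}_{p,1}}\le C_pn$. But the strains add up: by (7) and scale invariance $\partial_3u^{(n)}_3(0)=n\,c$ with $c=\int k^{(3)}\cdot g_1$. From (7) and $\sum_ik^{(i)}=0$, using that $g_1$ has no third component,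
$$c=-\int(k^{(1)}+k^{(2)})\cdot g_1=\frac3{4\pi}\int\frac{(z_1^2+z_2^2)\,z_3\,b\,\psi}{r\,|z|^5}\,dz>0 .$$
The desired inequality would give $cn\le C(1+\log(e+C_pn))$ for all $n$, which is false. In $H^3$ there is no contradiction: the innermost ring alone forces $\|u^{(n)}\|_{H^3}\ge c'\|\nabla^2\omega\|_{L^2}\ge c''\ell_n^{-1/2}=c''4^n$, and the logarithm is of size $n$. The critical norm counts layers at different scales, and it does not see how small the scales are.

This removes a method of proof, not the criterion. It does suggest the shape of a counterexample: many layers at very separated scales, where $\|\omega\|_{L^\infty}$ is a maximum over the layers and the strain at $0$ is a sum over the layers. At time $0$ the strain must be finite, since $u_0\in C^1_b$. So the layers have to produce more strain later than they do initially, and we must study how a layer reacts when it is deformed.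

## 5. How a layer responds to a linear strain

A layer sitting very deep inside the others sees a velocity that is essentially its linear part at $0$, that is, $\operatorname{diag}(A_i(t))x$. Under this strain its vorticity becomes $F\,g(F^{-1}\cdot)$, up to scaling and amplitude. The strain that it then produces at $0$ is the following.

**Response.** For $m\in\mathbb R^3$ with $\sum m_i=0$ put $F=\operatorname{diag}(e^{m_1},e^{m_2},e^{m_3})$, so $\det F=1$, and
$$R_i(m;f)=\int k^{(i)}(y)\cdot F f(F^{-1}y)\,dy. \tag{9}$$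
For $H=\operatorname{diag}(e^{h_i})$, $\sum h_i=0$, and $f^H:=Hf(H^{-1}\cdot)$ we have $R_i(m;f^H)=R_i(m+h;f)$. If $f$ is a profile, so is $f^H$. Example: $R_3(0;g_1)=c>0$, computed in Section 4.

**Thin rings.** For $\delta=2^{-J}$, $J=0,1,2,\dots$, let $b_\delta(r)=\sum_{j=0}^Jb(2^jr)$ and
$$g_\delta=b_\delta(r)\,\psi(x_3)\,e_\theta .$$
Then $0\le b_\delta\le1$, $b_\delta=1$ on $[\delta,1]$, and $\operatorname{supp}b_\delta\subset[\frac\delta2,2]$. So $g_\delta$ is a profile with $|g_\delta|\le1$ and $\operatorname{supp}g_\delta\subset\{\frac12\le|x|\le4\}$. The parameter $\delta$ is the radius down to which the ring reaches toward its axis. Put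
$$\rho_i(m)=\frac3{4\pi}\int\frac{z_i^2\,z_3\,b_\delta\psi}{r\,|Fz|^5}\,dz\ge0,\qquad i=1,2 .$$

**Lemma 1.** $R_1(m;g_\delta)=-\rho_1$, $R_2(m;g_\delta)=-\rho_2$, $R_3(m;g_\delta)=\rho_1+\rho_2$. There are absolute constants $C_0\ge1\ge c_0>0$, independent of $\delta$, with
$$\rho_1\le C_0e^{m_2},\quad\rho_2\le C_0e^{m_1}\quad\text{for all }m;\qquad\rho_2\ge c_0e^{m_1}\quad\text{if }m_1\ge m_2,\ \ 2\le m_2-m_3\le\log\tfrac1\delta .$$

**Proof.** The formulas. Let $W=Fg_\delta(F^{-1}\cdot)$, so $W_3=0$. Since $z\times e_1=(0,z_3,-z_2)$ and $z\times e_2=(-z_3,0,z_1)$, (7) gives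
$$R_1=-\frac3{4\pi}\int\frac{z_1z_3W_2}{|z|^5}dz,\qquad R_2=\frac3{4\pi}\int\frac{z_2z_3W_1}{|z|^5}dz,\qquad R_1+R_2+R_3=0 .$$
Substitute $z=Fz'$. Then $W_1=-e^{m_1}b_\delta\psi z_2'/r'$ and $W_2=e^{m_2}b_\delta\psi z_1'/r'$, and the three exponential factors multiply to $e^{m_1+m_2+m_3}=1$. This gives the formulas. Positivity holds since $z_3\psi\ge0$.

Upper bounds. On the support, $|z_3|\in[\frac12,3]$. Use $z_2^2/r\le|z_2|$ and $|Fz|^2\ge e^{2m_1}z_1^2+e^{2m_2}z_2^2+h^2$ with $h=\frac12e^{m_3}$, and put $X=e^{m_1}z_1$, $Y=e^{m_2}z_2$: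
$$\rho_2\le Ce^{-m_1-2m_2}\iint\frac{|Y|\,dX\,dY}{(X^2+Y^2+h^2)^{5/2}}=C'e^{-m_1-2m_2}e^{-2m_3}=C'e^{m_1},$$
the integral being a constant times $h^{-2}$, and $-2m_2-2m_3=2m_1$. Exchange the indices $1,2$ for $\rho_1$.

Lower bound. Let $D=m_2-m_3$ and restrict the integral to the box $z_3\in[1,2]$, $z_1\in e^{m_3-m_1}[1,2]$, $z_2\in e^{-D}[1,2]$, on which the three coordinates of $Fz$ are all comparable to $e^{m_3}$. As $m_1\ge m_2$, $z_1\le2e^{-D}$, so $r\in[e^{-D},2\sqrt2e^{-D}]\subset[\delta,1]$ because $D\ge2$ and $D\le\log\frac1\delta$. Hence $b_\delta\psi=1$ on the box. Also $z_2^2/r\ge ce^{-D}$ and $|Fz|^2\le12e^{2m_3}$. Multiplying by the volume $e^{m_3-m_1}e^{-D}$,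
$$\rho_2\ge c\,e^{-D}\cdot e^{m_3-m_1}e^{-D}\cdot e^{-5m_3}=c\,e^{-m_1-2m_2-2m_3}=c\,e^{m_1}.\qquad\square$$

Why must the ring be thin? Try the state $m=(P,0,-P)$ with a fixed $\delta$. On the support $r\ge\delta/2$, so, dropping the $z_3$-term in $|Fz|$,
$$\rho_2\le C\iint_{r\ge\delta/2}\frac{|z_2|\,dz_1dz_2}{(e^{2P}z_1^2+z_2^2)^{5/2}}\le C\delta^{-2}e^{-P}.$$
Indeed, where $|z_2|\ge\delta/4$, the substitution $z_1=e^{-P}|z_2|s$ leaves $Ce^{-P}\int_{\delta/4}^\infty z_2^{-3}dz_2$. Where $|z_2|<\delta/4$ one has $|z_1|\ge\delta/4$, and the integral is at most $C\delta^2e^{-5P}\int_{\delta/4}^\infty z_1^{-5}dz_1\le C\delta^{-2}e^{-5P}$. Together with $\rho_1\le C_0$, the response of a fixed ring to this strain stays bounded as $P\to\infty$. The factor $e^P$ in Lemma 1 comes entirely from the part of the ring at radius about $e^{-P}$. So $\delta$ has to be at most about $e^{-P}$, and this costs Besov norm.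

**Lemma 2.** Let $1<p<\infty$. For all $\ell\in(0,1]$ and $\delta=2^{-J}$,
$$\|BS[g_\delta(\cdot/\ell)]\|_{B^{1+3/p}_{p,1}}\le C_p\,\delta^{-1/p},\qquad\|BS[g_\delta(\cdot/\ell)]\|_{L^2}\le C\ell^{5/2}.$$
For a fixed profile $g$ the same holds with constants $C(p,g)$ and $C(g)$ in place of $C_p\delta^{-1/p}$ and $C$.

**Proof.** Let $f_j=b(2^jr)\psi(x_3)e_\theta$, $0\le j\le J$. It is bounded, lives on a set of volume $\le C2^{-2j}$, and each derivative costs at most a factor $C2^j$. So (5) applies to $f_j(\cdot/\ell)$ with $A=C\ell^{3/p}2^{-2j/p}$ and $\Lambda=2^j/\ell\ge1$: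
$$\|f_j(\cdot/\ell)\|_{B^{3/p}_{p,1}}\le C_p\,\ell^{3/p}2^{-2j/p}(2^j/\ell)^{3/p}=C_p2^{j/p}.$$
Summing over $j\le J$, $\|g_\delta(\cdot/\ell)\|_{B^{3/p}_{p,1}}\le C_p2^{J/p}=C_p\delta^{-1/p}$. Next, $|BS[g_\delta]|\le C(1+|x|)^{-3}$ with $C$ absolute, because $\int g_\delta=0$, $|g_\delta|\le1$ and $\operatorname{supp}g_\delta\subset B(0,4)$. This function is in $L^p$ for $p>1$, and $\|BS[g_\delta(\cdot/\ell)]\|_{L^p}=\ell^{1+3/p}\|BS[g_\delta]\|_{L^p}$. Now (6) gives the first bound, and $p=2$ in the last identity gives the second. For a fixed $g$ use $A=C_g\ell^{3/p}$, $\Lambda=1/\ell$ in (5). $\square$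

## 6. Gain $e^P$, cost $e^{P/p}$, and a logarithm in time

Here is the mechanism, in a simplified model; the rigorous version is Section 8. Suppose that the existing flow has strain integral $m(t)=(P,0,-P)$ for $t\in[0,1]$. We add layers of profile $g_\delta$ with $\delta\approx e^{-(1+\theta)P}$, $\theta$ small, and total amplitude $S$.

The cost in $B^{1+3/p}_{p,1}$ is about $S\delta^{-1/p}\approx Se^{(1+\theta)P/p}$, and the strain created is about $Se^P$ by Lemma 1. Because $p>1$ we can take $S=\delta^{1/p'}$ with $1<p'<p$ and $\theta$ small compared with $p'-1$. The cost is then tiny while $Se^P\ge e^{2\theta P}$, say, is enormous. As for the vorticity, we split $S$ into $N$ layers of amplitude $S/N$ at different scales. Stretching multiplies $S/N$ by a factor independent of $N$, so with $N$ large all these layers have vorticity $\le\eta$.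

There is a feedback. The new layers push $m_3$ up by some $E$ and $m_2$ down by at most $E$, and Lemma 1 needs $m_2-m_3\ge2$. Beyond that the response does die: $|Fz|\ge\frac12e^{m_3}$ on the support gives $\rho_1+\rho_2\le Ce^{-5m_3}$, tiny once $m_3$ is large. Does the process then stop at $E\approx P$? No, because $E$ depends on time. Treat the amplitude as a continuous variable $s\in[0,S]$ and replace the response by $e^P$ while $E\le P/8$ and by $0$ afterwards: $\partial_s\partial_tE(s,t)=e^P\mathbf 1_{E(s,t)\le P/8}$. Until saturation at time $t$ we have $E(s,t)=se^Pt$, so saturation at time $t$ occurs at $s=P/(8e^Pt)$, and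
$$\partial_tE(S,t)=e^P\min\Big(S,\frac P{8e^Pt}\Big),\qquad E(S,1)\ge\frac P8\log\frac{8Se^P}P\approx\frac{\theta P^2}{4}.$$
The late layers act only at early times, where little strain has accumulated so far, and each dyadic time interval contributes an amount of order $P$. There are about $\theta P$ useful dyadic intervals. So one stage turns $P$ into something of order $\theta P^2$, along axis $3$. Then axis $3$ is renamed axis $1$ and the next stage starts. Two things make this harder in reality: the new strain is a function of time, reached only at the end of $[0,1]$, and the next stage sees a second component $m_2$ of size about $P$, small only in comparison with $\theta P^2$.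

## 7. Adding one layer to a smooth flow

**Admissible flow.** This is a solution $u\in C([0,1];H^s)$ of (1), for all $s$, with $u(t)\in\mathcal S$, such that for some $0<\varepsilon<1\le L$ one has $\operatorname{supp}\omega(t)\subset\{2\varepsilon\le|x|\le L\}$ for all $t\in[0,1]$. Then $u=BS[\omega]$: the difference is harmonic, and it is in $L^2$ because $\int\omega=0$ gives $|BS[\omega]|\le C(1+|x|)^{-3}$. Write $A_i(t)=\partial_iu_i(t,0)$ and $m_i(t)=\int_0^tA_i$; $\sum_iA_i=0$. Example: the zero flow, with $m=0$.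

**Lemma 3.** Let $g$ be a profile, $M\ge0$, $\eta\in(0,1]$. There is $a_0=a_0(g,M,\eta)\in(0,1]$ such that the following holds for every admissible flow $u$ with $\|m\|_{L^\infty(0,1)}\le M$, every $a\in(0,a_0]$, every $\varepsilon\in(0,1)$ with $\operatorname{supp}\omega(t)\subset\{|x|\ge2\varepsilon\}$ on $[0,1]$, and every $\kappa>0$. For all sufficiently small $\ell>0$ the vorticity datum $\omega_0+a\,g(\cdot/\ell)$ generates an admissible flow $\tilde u$, and on $[0,1]$:

1. $|\tilde A_i(t)-A_i(t)-aR_i(m(t);g)|\le a$;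
2. $\|\tilde\omega(t)\|_{L^\infty}\le\max(\|\omega(t)\|_{L^\infty}+\kappa,\eta)$;
3. $\|\tilde\omega(t)-\omega(t)\|_{L^1\cap L^\infty(\{|x|\ge\varepsilon\})}\le\kappa$.

The point is that $a_0$ depends on $u$ only through $M$. Constants $C_M$ below depend only on $g$ and $M$. Constants $C_*$ may depend on everything except $\ell$. Let $\operatorname{supp}\omega(t)\subset\{2\varepsilon\le|x|\le L\}$, $L\ge1$, $\operatorname{supp}g\subset\{2d\le|z|\le\rho\}$, $\rho\ge1$, and $K'=\{d\le|z|\le2\rho\}$.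

**Step 1: the new flow and its two parts.** The purpose is to separate old and new vorticity. The field $BS[\omega_0+ag(\cdot/\ell)]$ is smooth, and all its derivatives decay at least like $(1+|x|)^{-3}$ (apply the decay estimate to the derivatives of the vorticity). So it lies in every $H^s$. Let $\tilde u$ be the $H^\infty$ solution on its maximal interval $[0,\tilde T)$. By uniqueness $\tilde u(t)\in\mathcal S$. Let $\tilde X$ be its flow and write $\tilde\omega=\bar\omega+w$ with
$$\bar\omega(t,\tilde X)=\nabla\tilde X\,\omega_0,\qquad w(t,\tilde X)=\nabla\tilde X\,a\,g(\cdot/\ell).$$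
Both solve the linear equation $\partial_tf+\tilde u\cdot\nabla f=f\cdot\nabla\tilde u$ and have compact support. Taking the divergence, the quadratic terms $\partial_i\tilde u_j\partial_jf_i$ on the two sides cancel, so $\operatorname{div}f$ is transported and remains $0$. Since $\tilde u\in\mathcal S$, $-\sigma f(t,\sigma x)$ solves the same linear equation, so both parts stay in $\mathcal S^*$. Put $\bar u=BS[\bar\omega]\in\mathcal S$ and $v=BS[w]\in\mathcal S$. As for admissible flows, $\tilde u=BS[\tilde\omega]=\bar u+v$. Let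
$$\zeta=\bar\omega-\omega,\qquad\bar v=\bar u-u=BS[\zeta].$$
With $F(t)=\operatorname{diag}(e^{m_i(t)})$, $|F|,|F^{-1}|\le e^M$, look at $w$ through a microscope and straighten it:
$$W(t,y)=w(t,\ell y),\qquad\mathcal W(t,z)=F^{-1}W(t,Fz).$$

**Step 2: a bootstrap.** The purpose is to have bounds to work with. Let $\tau$ be the supremum of the $t\in[0,1]\cap[0,\tilde T)$ such that on $[0,t]$

* (B1) $\operatorname{supp}\bar\omega\subset\{\varepsilon\le|x|\le2L\}$,
* (B2) $\|\zeta\|_{C^{1/2}}\le1$,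
* (B3) $\operatorname{supp}\mathcal W\subset K'$,
* (B4) $\|\mathcal W\|_{C^{1/2}}\le4a\|g\|_{C^{1/2}}$.

Since $\tilde u$ is continuous in $t$ with values in every $H^s$, $\tilde X$ and its space derivatives are continuous in $t$. So $\zeta$ and $\mathcal W$ are continuous in $t$ with values in $C^{1/2}$, and the supports, images of fixed compact sets under $\tilde X$ and $F^{-1}\ell^{-1}\tilde X$, move continuously. At $t=0$: $\bar\omega=\omega_0$, $\zeta=0$, $\mathcal W=ag$, so all bounds hold with room to spare and $\tau>0$. If each bound is strictly improved on $[0,\tau)$, then $\tau=\min(1,\tilde T)$. We do this in Steps 3–5.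

**Step 3: the outer part hardly notices the new layer.** By (B3), (B4), $w$ is supported in $|x|\le2\rho e^M\ell\le\varepsilon/4$ for $\ell$ small, and $\|w\|_{L^1}\le C_Ma\ell^3$. Let $\Xi$ be a smooth cutoff, $\Xi=1$ for $|x|\ge\varepsilon$, $\Xi=0$ for $|x|\le\varepsilon/2$, and $v^c=\Xi v$. For $|x|\ge\varepsilon/2$ the distance to $\operatorname{supp}w$ is at least $\varepsilon/4$, where the kernel of $BS$ and its first two derivatives are bounded. So $\|v^c\|_{C^{1,1/2}}\le C_*\|w\|_{L^1}\le C_*\ell^3$.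

Subtract the equations of $\bar\omega$ and $\omega$, with $\tilde u=\bar u+v$ and $\tilde u-u=\bar v+v$. Since $\omega,\bar\omega,\zeta$ vanish for $|x|<\varepsilon$ and $v=v^c$ for $|x|\ge\varepsilon$, we may replace $v$ by $v^c$: on $\mathbb R^3$,
$$\partial_t\zeta+(\bar u+v^c)\cdot\nabla\zeta=\zeta\cdot\nabla(\bar u+v^c)+\omega\cdot\nabla(\bar v+v^c)-(\bar v+v^c)\cdot\nabla\omega,\qquad\zeta(0)=0. \tag{10}$$
By (B1) and (3), $\|\bar v\|_{C^{1,1/2}}\le C_*\|\zeta\|_{C^{1/2}}$, so with (B2) $\bar u=u+\bar v$ is bounded in $C^{1,1/2}$ by $C_*$. Also $\omega,\nabla\omega$ are bounded in $C^{1/2}$ by $C_*$. Hence the right side of (10) has $C^{1/2}$ norm at most $C_*(\|\zeta\|_{C^{1/2}}+\ell^3)$. Then (4) gives $\|\zeta(t)\|_{C^{1/2}}\le C_*\int_0^t(\|\zeta\|_{C^{1/2}}+\ell^3)ds$, and Grönwall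
$$\|\zeta\|_{C^{1/2}}\le C_*\ell^3,\qquad\|\bar v\|_{C^{1,1/2}}\le C_*\ell^3. \tag{11}$$
For $\ell$ small this improves (B2). On $|x|\ge\varepsilon$, $|\tilde u-u|=|\bar v+v^c|\le C_*\ell^3$. A trajectory of $\tilde u$ issued from $\operatorname{supp}\omega_0$ stays in $\operatorname{supp}\bar\omega\subset\{|x|\ge\varepsilon\}$, so if $X$ is the flow of $u$, then $\frac d{dt}|\tilde X-X|\le C_*\ell^3+C_*|\tilde X-X|$ and $|\tilde X-X|\le C_*\ell^3$. As $X(t,\operatorname{supp}\omega_0)\subset\{2\varepsilon\le|x|\le L\}$, we get $\operatorname{supp}\bar\omega\subset\{\frac32\varepsilon\le|x|\le\frac32L\}$ for $\ell$ small. This improves (B1).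

**Step 4: the equation of the straightened layer.** The purpose is to remove the large strain exactly. Let $V=\ell^{-1}v(\ell\cdot)=BS[W]$. On $|x|<\varepsilon$, $\bar\omega=0$, so $\bar u$ is harmonic there. As $|\bar u|\le C_*$, $|\nabla^2\bar u|\le C_*$ on $|x|\le\varepsilon/2$. Since $\bar u\in\mathcal S$, $\bar u(t,0)=0$ and $\nabla\bar u(t,0)$ is diagonal. By (11), $|\nabla\bar u(t,0)-\operatorname{diag}(A_i)|=|\nabla\bar v(t,0)|\le C_*\ell^3$. Put $\mathbf D=\operatorname{diag}(A_i(t))$. Taylor's formula gives, for $|y|\le\varepsilon/(2\ell)$,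
$$U:=\ell^{-1}\tilde u(t,\ell y)=\mathbf Dy+V+E,\qquad|E|+|\nabla E|+|\nabla^2E|\le C_*\ell(1+|y|^2).$$
Rescaling the equation of $w$, $\partial_tW+U\cdot\nabla W=W\cdot\nabla U$. Insert $W=F\mathcal W(F^{-1}y)$, $y=Fz$. As $\dot F=\mathbf DF$ and diagonal matrices commute, $\partial_t(F^{-1})y=-\mathbf Dz$, and
$$\partial_tW=\mathbf DW+F\partial_t\mathcal W-F(\mathbf Dz\cdot\nabla)\mathcal W,\qquad U\cdot\nabla W=F\big[(\mathbf Dz+F^{-1}(V+E)(Fz))\cdot\nabla\mathcal W\big],$$
$$W\cdot\nabla U=\mathbf DW+(\mathcal W\cdot\nabla_z)\big[(V+E)(Fz)\big].$$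
All terms with $\mathbf D$ cancel. Let $\Upsilon\in C_c^\infty(B(0,3\rho))$, $\Upsilon=1$ on $B(0,2\rho)$, and take $\ell$ so small that $3\rho e^M\le\varepsilon/(2\ell)$. Then
$$\partial_t\mathcal W+\mathcal U\cdot\nabla\mathcal W=\mathcal W\cdot\nabla\mathcal U,\qquad\mathcal W(0)=ag,\qquad\mathcal U(t,z)=F^{-1}V(Fz)+\Upsilon(z)F^{-1}E(t,Fz). \tag{12}$$
The cutoff changes nothing on $\operatorname{supp}\mathcal W\subset K'$, and off $K'$ all terms vanish.

**Step 5: the straightened layer is almost frozen.** By (B3), (B4), $W$ is supported in $B(0,2\rho e^M)$ with $\|W\|_{C^{1/2}}\le C_Ma$, so (3) and the bounds on $E$ give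
$$\|\mathcal U\|_{C^{1,1/2}}\le\alpha:=C_Ma+C_*\ell .$$
By (4) and Grönwall, $\|\mathcal W\|_{C^{1/2}}\le a\|g\|_{C^{1/2}}e^{C\alpha}\le2a\|g\|_{C^{1/2}}$ if $a\le a_0(g,M)$ and $\ell$ is small. This improves (B4). The flow $Z$ of $\mathcal U$ satisfies $|Z-z|\le\alpha\le\frac12\min(d,\rho)$ for such $a,\ell$, so $\operatorname{supp}\mathcal W\subset\{\frac32d\le|z|\le\frac32\rho\}$. This improves (B3). Finally $|\nabla Z-I|\le e^\alpha-1\le2\alpha$ (with $\alpha\le1$). From $\mathcal W(t,Z)=\nabla Z\,ag$ and $|ag(z)-ag(Z)|\le a\|\nabla g\|_\infty\alpha$,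
$$\|\mathcal W(t)-ag\|_{L^\infty}\le2\alpha a\|g\|_\infty+\alpha a\|\nabla g\|_\infty\le C_M\,a\,\alpha. \tag{13}$$

**Step 6: the flow exists on $[0,1]$.** We now know $\tau=\min(1,\tilde T)$. On $[0,\tau)$ the vorticity $\tilde\omega=\omega+\zeta+w$ is bounded. If $\tilde T\le1$, this contradicts the classical BKM theorem. So $\tilde T>1$, and by continuity all bounds hold on $[0,1]$. Moreover
$$\operatorname{supp}\tilde\omega(t)\subset\{\tfrac32\varepsilon\le|x|\le\tfrac32L\}\cup\{\ell e^{-M}d\le|x|\le\tfrac\varepsilon4\},$$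
so $\tilde u$ is admissible.

**Step 7: the three conclusions.** For (1), $\tilde A_i=\partial_i\bar u_i(t,0)+\partial_iV_i(t,0)$, where $|\partial_i\bar u_i(t,0)-A_i|\le C_*\ell^3$ and, by (7) and (9), $\partial_iV_i(t,0)=\int k^{(i)}\cdot F\mathcal W(F^{-1}\cdot)=R_i(m(t);\mathcal W(t))$. Since $|R_i(m;f)|\le C_M\|f\|_{L^\infty}$ for $\operatorname{supp}f\subset K'$, (13) bounds the error in (1) by
$$C_*\ell^3+C_Ma(C_Ma+C_*\ell)\le a$$
if $a\le a_0(g,M)$ and then $\ell$ is small. For (2), $\bar\omega$ and $w$ have disjoint supports, $\|\bar\omega\|_\infty\le\|\omega\|_\infty+C_*\ell^3\le\|\omega\|_\infty+\kappa$, and $\|w\|_\infty\le e^M\cdot2a\|g\|_{C^{1/2}}\le\eta$ for $a\le a_0(g,M,\eta)$. For (3), on $|x|\ge\varepsilon$ we have $\tilde\omega-\omega=\zeta$, supported in $B(0,2L)$ and bounded by $C_*\ell^3$. $\square$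

## 8. The stages: from $P$ to $c\,\theta P^2$

Layers are added one after another by Lemma 3, starting from the zero flow, and grouped in stages $k=0,1,2,\dots$. Within stage $k$ all layers have the same profile $g^{(k)}$ and the same amplitude. Put
$$\theta_k=\frac1{k+8}\le\frac18,\qquad p_k=1+4\theta_k\le\frac32,\qquad\text{so that}\qquad\frac{1+\theta_k}{p_k}\le1-2\theta_k. \tag{14}$$
The last inequality is $1+\theta_k\le(1+4\theta_k)(1-2\theta_k)=1+2\theta_k-8\theta_k^2$, that is, $8\theta_k^2\le\theta_k$. The exponents $p_k$ decrease to $1$, which is how a single datum will serve all $p>1$.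

**Coordinates.** From stage $k$ to stage $k+1$ the axes are relabeled: new 1 = old 3, new 2 = old 1, new 3 = old 2. This is a cyclic permutation, hence a rotation. It is compatible with $BS$, (1), $\mathcal S$, $\mathcal S^*$ and Lemma 3, and it leaves all Besov norms unchanged because $\chi,\varphi$ are radial.

**Effective state.** $\mu=m+h^{(k)}$, with $h^{(k)}=0$ for $k\ge1$ and $h^{(0)}=(P_0,0,-P_0)$. The profile is $g^{(k)}=g_{\delta_k}$ (ring around axis 3 of stage $k$) for $k\ge1$, and $g^{(0)}=(g_{\delta_0})^H$ with $H=\operatorname{diag}(e^{P_0},1,e^{-P_0})$. In all cases $R(m;g^{(k)})=R(\mu;g_{\delta_k})$, and $\sum\mu_i=0$. Example: before stage $0$ the flow is zero, $m=0$, $\mu=(P_0,0,-P_0)$. The layers are stretched in advance so that the first stage sees a large strain although there is none.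

**Hypothesis $(\mathcal H_k)$**, on $\mu$ before stage $k$, with $P_k:=\max_{[0,1]}\mu_1$ and some $B_k\ge1$; $Q\ge1$ is a large absolute constant:

* (a) $|\mu_1|\le P_k$ and $|\mu_2|\le B_k$ on $[0,1]$;
* (b) $\big|\{t\in[0,1]:\mu_1(t)\ge P_k-B_k\}\big|\ge e^{-B_k}$;
* (c) $40B_k\le\theta_kP_k$ and $P_k\ge Q(k+10)^4$.

For $k=0$, $(\mathcal H_0)$ holds with $P_0=10^4Q$, $B_0=1$, since $\mu$ is constant and $40\le P_0/8$.

**Proposition 4.** If $Q$ is large, $(\mathcal H_k)$ implies the following. Let $\delta_k=2^{-J}$ be the largest such power with $\delta_k\le e^{-(1+\theta_k)P_k}$, and $S_k=2^{-k}\delta_k^{1/p_k}$. Then one can add $N$ layers of profile $g^{(k)}$ and amplitude $a=S_k/N$ each ($N$ large, scales as in Lemma 3), after which $(\mathcal H_{k+1})$ holds with $B_{k+1}=8P_k$ and $P_{k+1}\ge c\,\theta_kP_k^2$, with $c>0$ absolute.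

Drop the index $k$. By (c), $P\ge10^4Q$, so "for $P$ large" is ensured by $Q$ large. Also $k+10\le P^{1/4}$, $\theta\ge P^{-1/4}$, $\theta P\ge P^{3/4}$, $\theta P\ge40B\ge40$, $B\le P/320$. Finally $S\le e^{-(1+\theta)P/p}\le e^{-2P/3}\le1$, where $p=p_k\le\frac32$.

**Step 1: bookkeeping and a priori upper bounds.** The purpose is to see that Lemma 3 can be applied $N$ times with one and the same $M$. Let $\mu^n,m^n$ be the quantities after $n$ layers ($\mu^0=\mu$), $S_n=na$, $\rho_i^n(t)=\rho_i(\mu^n(t))$, $\rho^n=\rho_1^n+\rho_2^n$, and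
$$\hat\nu_n=a\sum_{i<n}\rho^i,\qquad\hat E_n(t)=\int_0^t\hat\nu_n,\qquad\hat\xi_{j,n}(t)=\int_0^ta\sum_{i<n}\rho_j^i\quad(j=1,2).$$
By Lemma 1 and Lemma 3(1), the $n$ errors adding up to at most $na\le S$,
$$\mu_1^n=\mu_1-\hat\xi_{1,n}+e,\qquad\mu_2^n=\mu_2-\hat\xi_{2,n}+e,\qquad\mu_3^n=\mu_3+\hat E_n+e,\qquad|e|\le S\le1, \tag{15}$$
with a different $e$ at each occurrence. As $\rho_j^i\ge0$, $\mu_1^n\le\mu_1+1$ and $\mu_2^n\le\mu_2+1\le B+1$. Lemma 1 gives $\rho_1^n\le3C_0e^B$ and $\rho_2^n\le3C_0e^{\mu_1}$. Hence, for $P$ large,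
$$\hat\nu_n\le3C_0S_n(e^{\mu_1}+e^B)\le6C_0e^{P/3}\le e^P,\qquad\hat\xi_{1,n}\le3C_0Se^B\le3C_0e^{-2P/3+P/320}\le1. \tag{16}$$
So $\|m^n\|_{L^\infty(0,1)}\le M:=\|m^0\|_{L^\infty(0,1)}+e^P+1$ (up to the choice of norm in $\mathbb R^3$) for all $n\le N$, and $M$ does not depend on $N$. Choose $N$ with $S/N\le a_0(g^{(k)},M,\eta)$. Then Lemma 3 applies inductively $N$ times: once $n$ layers are in place, (15) and (16) for $n$ give $\|m^n\|_{L^\infty(0,1)}\le M$, which permits the next one. Moreover $|\mu_1^n-\mu_1|\le2$. With $G(t)=\int_0^te^{\mu_1}ds$, the first inequality in (16) and $3C_0Se^B\le1$ give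
$$\hat E_n(t)\le3C_0S_nG(t)+1. \tag{17}$$

**Step 2: a lower bound for the new strain.** This is where Lemma 1 is used, up to saturation. Let $\mathcal J=\{t\in[0,1]:\mu_1(t)\ge(1-\theta)P\}$. Claim: for some absolute $c_2>0$,
$$\hat\nu_N(t)\ge c_2\,e^{\mu_1(t)}\min\Big(S,\frac P{G(t)}\Big),\qquad t\in\mathcal J\setminus\{0\}. \tag{18}$$
Fix such a $t$. Since $\mu_3=-\mu_1-\mu_2$, $D:=\mu_2-\mu_3=\mu_1+2\mu_2\in[\frac78P-2B,\,P+2B]$. With $0\le\hat\xi_{2,n}\le\hat E_n$, (15) gives
$$D-2\hat E_n(t)-2\le\mu_2^n-\mu_3^n\le D+2\le P+2B+2\le(1+\theta)P\le\log\tfrac1\delta ,$$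
because $2B+2\le4B\le\theta P$. If $\hat E_n(t)\le P/8$, then $\mu_2^n-\mu_3^n\ge\frac58P-2B-2\ge\frac P2\ge2$ and $\mu_1^n\ge\frac78P-2\ge B+1\ge\mu_2^n$. So Lemma 1 yields $\rho^n(t)\ge c_0e^{\mu_1^n}\ge c_0e^{-2}e^{\mu_1(t)}$. Let $n_*$ be the first $n\le N$ with $\hat E_n(t)>P/8$, or $n_*=N$ if there is none. All $i<n_*$ satisfy $\hat E_i(t)\le P/8$, and all $\rho^i\ge0$, so
$$\hat\nu_N(t)\ge\hat\nu_{n_*}(t)\ge c_0e^{-2}S_{n_*}e^{\mu_1(t)} .$$
Either $S_{n_*}=S$, or (17) gives $3C_0S_{n_*}G(t)\ge\frac P8-1\ge\frac P{16}$. In both cases (18) holds.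

**Step 3: integrating the logarithm.** Put $\Gamma=e^{(1-\theta)P}$. We first check that $P/S\le\Gamma$. Since $\delta>\frac12e^{-(1+\theta)P}$, (14) gives
$$\log\frac PS\le\log P+k+1+\frac{1+\theta}pP\le\log P+k+1+(1-2\theta)P\le(1-\theta)P,$$
because $\theta P\ge P^{3/4}\ge\log P+P^{1/4}\ge\log P+k+1$ for $P$ large. By (b), $G(1)\ge e^{-B}e^{P-B}=e^{P-2B}>\Gamma$, as $\theta P\ge40B$. Let $G(t_1)=\Gamma$. For $t\ge t_1$ we have $P/G\le P/\Gamma\le S$, so the minimum in (18) is $P/G$. Off $\mathcal J$, $G'=e^{\mu_1}\le\Gamma\le G$, so $G'/G\le1$ on $[t_1,1]\setminus\mathcal J$. Hence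
$$\hat E_N(1)\ge c_2P\int_{[t_1,1]\cap\mathcal J}\frac{G'}G\,dt\ge c_2P\Big(\log\frac{G(1)}\Gamma-1\Big)\ge c_2P(\theta P-2B-1)\ge\frac{c_2}2\theta P^2. \tag{19}$$

**Step 4: the state after the stage satisfies $(\mathcal H_{k+1})$.** The new state is $\mu'=(m_3^N,m_1^N,m_2^N)$. For $k\ge1$, $m=\mu$ before the stage, and (15), (16), (a) with $|\mu_3|\le P+B$ give
$$|\mu_1'-\hat E_N|\le2P+1,\qquad|\mu_2'|\le P+2\le8P. \tag{20}$$
For $k=0$, $m=0$ before the stage, so $m_3^N=\hat E_N+e$ and $|m_1^N|=|-\hat\xi_{1,N}+e|\le2$; (20) holds again. As $\hat E_N$ is nondecreasing in $t$, $P':=\max\mu_1'$ satisfies $|P'-\hat E_N(1)|\le2P+1$. With (19),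
$$P'\ge\frac{c_2}2\theta P^2-2P-1\ge\frac{c_2}4\theta P^2\ge2P+1 ,$$
as $\theta P\ge P^{3/4}$ and $P$ is large. Also $\mu_1'\ge-2P-1\ge-P'$. This is (a) with $B'=8P$.

For (b): by (16), $\hat\nu_N\le e^P$, so $\hat E_N(t)\ge\hat E_N(1)-1$ on $[1-e^{-P},1]$. There $\mu_1'\ge\hat E_N(1)-2P-2\ge P'-4P-3\ge P'-8P$. The interval has length $e^{-P}\ge e^{-8P}=e^{-B'}$.

For (c): $P\ge Q(k+10)^4$ gives $\theta_k\theta_{k+1}P\ge P(k+10)^{-2}\ge(QP)^{1/2}$. So $\theta_{k+1}P'\ge\frac{c_2}4\theta_k\theta_{k+1}P^2\ge\frac{c_2}4(QP)^{1/2}P\ge320P=40B'$ for $Q$ large. Also $P'\ge\frac{c_2}{4(k+8)}Q^2(k+10)^8\ge Q(k+11)^4$ for $Q$ large. $\square$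

By induction all stages can be carried out, and $P_k\ge Q(k+10)^4\to\infty$.

## 9. The datum: infinitely many layers

Enumerate all layers: amplitudes $a_n$, profiles $g_n$, scales $\ell_n\le1$, admissible flows $u^n$ ($u^0=0$) with vorticities $\omega^n$, strains $A^n$, $m^n=\int_0^tA^n$. When adding layer $n+1$, first choose $\varepsilon_n\in(0,1)$, nonincreasing in $n$, with $\operatorname{supp}\omega^n(t)\subset\{|x|\ge2\varepsilon_n\}$ on $[0,1]$. Then apply Lemma 3 with $\varepsilon=\varepsilon_n$ and $\kappa=\kappa_n=2^{-n-1}\eta\,\varepsilon_n^3$, choosing in addition $\ell_{n+1}\le2^{-n}$.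

**Uniform bounds.** By Lemma 3(2) and induction, $\|\omega^n\|_\infty\le\eta+\sum_{j<n}\kappa_j\le2\eta$. With Lemma 3(3), on $[0,1]$,
$$\|\omega^n(t)\|_{L^\infty}\le2\eta,\qquad\|\omega^{n+1}-\omega^n\|_{L^1(|x|\ge\varepsilon_n)}\le2^{-n}\varepsilon_n^3,\qquad\sup_n\|m^n\|_{L^\infty(0,1)}=\infty. \tag{21}$$
The last holds because before stage $k\ge1$ one has $\max_t\max_im_i\ge P_k\to\infty$.

**Membership in all the spaces.** Let $u_0^n=\sum_{j\le n}a_jBS[g_j(\cdot/\ell_j)]$, $u_0=\lim u_0^n$, and $\omega_0=\sum_na_ng_n(\cdot/\ell_n)$. Let $1<p<\infty$. By Lemma 2 the layers of stage $k\ge1$ contribute to the $B^{1+3/p}_{p,1}$ norm at most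
$$S_kC_p\delta_k^{-1/p}=C_p2^{-k}\delta_k^{1/p_k-1/p}\le C_p2^{-k}\qquad\text{as soon as }p_k\le p .$$
Since $p_k\to1$, only finitely many stages have $p_k>p$. They and stage $0$ (finitely many layers of one fixed profile) contribute a finite amount. So the series converges absolutely in $B^{1+3/p}_{p,1}$ for all $p\in(1,\infty)$. By the embeddings of Section 1 it converges in $B^{1+3/4}_{4,1}\subset B^1_{\infty,1}\subset C^1_b$. Hence $u_0\in B^{1+3/p}_{p,1}$ for every $p\in(1,\infty]$, $\operatorname{div}u_0=0$, $u_0\in\mathcal S$, and $\operatorname{curl}u_0^n\to\omega_0$ uniformly.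

**Regularity.** Thus $\omega_0=\operatorname{curl}u_0$ is continuous. The profiles are supported in a common ball and $\ell_n\to0$, so $\omega_0$ has compact support, the sum is locally finite away from $0$, and $\omega_0$ is smooth there. Finally, $a_n\le1$, $\ell_{n+1}\le2^{-n}$ and the $L^2$ bound in Lemma 2 give $\|u_0^n-u_0\|_{L^2}\to0$.

## 10. Vorticity stays below $2\eta$, and the solution does not live beyond time $1$

Fix $p\in(1,\infty]$. Let $u\in\mathcal C([0,T^*);B^{1+3/p}_{p,1})$ be the solution with datum $u_0$, and let $T'<T^*$, $T'\le1$. Since $B^{1+3/p}_{p,1}\subset B^1_{\infty,1}$, $u\in C([0,T'];C_b^1)$. We know what the smooth flows $u^n$ do; we must show that $u$ is their limit and that a $C^1_b$ limit on $[0,1]$ is impossible.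

**Step 1: $u(t)\in\mathcal S$, and $|u(t,x)|\le C(1+|x|)^{-2}$ on $[0,T']$.** The decay is needed to use energy estimates and to integrate by parts. Reflections preserve (1), the normalization of $\pi$, the norms (as $\chi,\varphi$ are radial) and $u_0$, so $u(t)\in\mathcal S$ by uniqueness. Taking the curl, in $\mathcal D'$,
$$\partial_t\omega+\operatorname{div}(u\,\omega)=\omega\cdot\nabla u,\qquad\omega\in C([0,T'];C_b),$$
where $\operatorname{div}(u\,\omega)=\partial_j(u_j\omega)$. The identity $\operatorname{curl}(u\cdot\nabla u)=\operatorname{div}(u\,\omega)-\omega\cdot\nabla u$ holds for smooth divergence free $u$, and for $u\in C^1$ by mollification. To integrate along trajectories, mollify in $x$ with an even kernel $\gamma_\tau=\tau^{-3}\gamma(\cdot/\tau)$ and write $f_\tau=\gamma_\tau*f$: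
$$\partial_t\omega_\tau+u\cdot\nabla\omega_\tau=(\omega\cdot\nabla u)_\tau+r_\tau,\qquad r_\tau(x)=\int(u(x)-u(x-y))\cdot\nabla\gamma_\tau(y)\,\omega(x-y)\,dy .$$
Here $|r_\tau|\le C\|\nabla u\|_\infty\|\omega\|_\infty$. Since $\nabla u$ and $\omega$ are uniformly continuous on compact subsets of $[0,T']\times\mathbb R^3$, uniformly there $u(x)-u(x-y)=(y\cdot\nabla)u(x)+o(|y|)$ and $\omega(x-y)=\omega(x)+o(1)$. With $\int y_j\partial_i\gamma_\tau\,dy=-\delta_{ij}$ and $\int|y||\nabla\gamma_\tau|\,dy\le C$ we get $r_\tau\to-(\operatorname{div}u)\,\omega=0$ locally uniformly. The function $\omega_\tau$ is $C^1$ in $(t,x)$. Integrate along the flow $X$ of $u$ and let $\tau\to0$: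
$$\omega(t,X(t,x))=\omega_0(x)+\int_0^t(\omega\cdot\nabla u)(s,X(s,x))\,ds .$$
By Grönwall, $\omega(t,X(t,x))=0$ wherever $\omega_0(x)=0$. So $\omega(t)$ is supported in $X(t,\operatorname{supp}\omega_0)$, inside a fixed ball. Then $u-BS[\omega]$ is bounded, curl free and divergence free, hence harmonic, hence a constant vector by Liouville. It lies in $\mathcal S$, hence is $0$. So $u=BS[\omega]$, which gives the decay.

**Step 2: $u^n(t)\to u(t)$ in $L^2$ for $t\in[0,T']$.** The estimate must use only $\nabla u$, since we have no uniform bound on $\nabla u^n$. By Step 1 and dominated convergence, $u$ and $u\cdot\nabla u$ are in $C([0,T'];L^2)$. Let $\mathbb P$ be the Leray projector. The field $u(t)-u_0+\int_0^t\mathbb P(u\cdot\nabla u)\,ds\in L^2$ is divergence free, and curl free by (1), hence zero. So $\partial_tu=-\mathbb P(u\cdot\nabla u)$ in $L^2$, and likewise for $u^n$. For $D^n=u-u^n$,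
$$u\cdot\nabla u-u^n\cdot\nabla u^n=u^n\cdot\nabla D^n+D^n\cdot\nabla u .$$
Moreover $\langle u^n\cdot\nabla D^n,D^n\rangle=0$. The integrand is in $L^1$ (as $u^n,D^n\in L^2$, $\nabla D^n\in L^\infty$), and with a cutoff $\Theta(x/\mathsf R)$, where $\Theta\in C_c^\infty$ and $\Theta=1$ near $0$, the integral equals $-\frac12\int|D^n|^2u^n\cdot\nabla(\Theta(\cdot/\mathsf R))=O(\mathsf R^{-1})$. Since $\mathbb PD^n=D^n$,
$$\tfrac12\tfrac d{dt}\|D^n\|_{L^2}^2=-\langle D^n\cdot\nabla u,D^n\rangle\le\|\nabla u\|_{L^\infty}\|D^n\|_{L^2}^2,\qquad\|D^n(t)\|_{L^2}\le\|u_0-u_0^n\|_{L^2}\,e^{\int_0^t\|\nabla u\|_{L^\infty}}\to0 .$$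

**Step 3: the vorticity bound.** By Step 2, $\omega^n(t)\to\omega(t)$ in $\mathcal D'$, and (21) gives $\|\omega(t)\|_{L^\infty}\le2\eta$ for all $t<T^*$ with $t\le1$.

**Step 4: $T^*\le1$.** We show that a $C_b^1$ solution on $[0,1]$ would bound the strains $A^n$ uniformly in $n$. Suppose $T^*>1$. Take $T'=1$ and $K:=\sup_{[0,1]}\|\nabla u\|_{L^\infty}<\infty$. Let $\lambda_\varepsilon(z)=\lambda(z/\varepsilon)$ with $\lambda$ smooth and radial, $0\le\lambda\le1$, $\lambda=0$ for $|z|\le1$, $\lambda=1$ for $|z|\ge2$. By (8), $\operatorname{div}u=0$ and the decay of $u$ (the boundary term at radius $\mathsf R$ is $O(\mathsf R^{2-3-2})$),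
$$\int\operatorname{curl}(\lambda_\varepsilon k^{(i)})\cdot u=\int(\nabla\lambda_\varepsilon\times k^{(i)})\cdot u+\frac1{4\pi}\int\partial_i^2\frac1{|z|}\,\nabla\lambda_\varepsilon\cdot u .$$
The right side lives on $\varepsilon\le|z|\le2\varepsilon$, a set of volume $C\varepsilon^3$, where the kernels are $O(\varepsilon^{-3})$, $|\nabla\lambda_\varepsilon|\le C/\varepsilon$, and $|u(t,z)|\le2\varepsilon K$ since $u(t,0)=0$. Hence, with $C$ independent of $\varepsilon$ and $t$,
$$\Big|\int\operatorname{curl}(\lambda_\varepsilon k^{(i)})\cdot u(t)\Big|\le CK. \tag{22}$$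
Fix $n$ and $t\in[0,1]$. As $\lambda_{\varepsilon_n}=1$ on $\operatorname{supp}\omega^n(t)$, (7) gives $\int\lambda_{\varepsilon_n}k^{(i)}\cdot\omega^n=A_i^n(t)$. Let $N\ge n$. Since $|k^{(i)}|\le C\varepsilon_n^{-3}$ on $|z|\ge\varepsilon_n$, and $\varepsilon_j\le\varepsilon_n$ for $j\ge n$, (21) gives
$$\Big|\int\lambda_{\varepsilon_n}k^{(i)}\cdot\omega^N-A_i^n(t)\Big|\le\sum_{j\ge n}C\varepsilon_n^{-3}\,2^{-j}\varepsilon_j^3\le2C . \tag{23}$$
The field $\operatorname{curl}(\lambda_{\varepsilon_n}k^{(i)})$ is smooth and $O(|z|^{-4})$ at infinity, so it is in $L^2$. And $u^N=BS[\omega^N]$ decays at least like $|x|^{-2}$, so the following integration by parts is legitimate. With Step 2,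
$$\int\lambda_{\varepsilon_n}k^{(i)}\cdot\omega^N=\int\operatorname{curl}(\lambda_{\varepsilon_n}k^{(i)})\cdot u^N\longrightarrow\int\operatorname{curl}(\lambda_{\varepsilon_n}k^{(i)})\cdot u\qquad(N\to\infty).$$
Combining with (22) and (23), $|A_i^n(t)|\le CK+2C$ for all $n$, $i$ and $t\in[0,1]$. Hence $\sup_n\|m^n\|_{L^\infty(0,1)}<\infty$, which contradicts (21). So $T^*\le1$. By Step 3, $\sup_{t<T^*}\|\omega(t)\|_{L^\infty}\le2\eta$ and $\int_0^{T^*}\|\omega(t)\|_{L^\infty}dt\le2\eta$. This proves the Theorem. $\blacksquare$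

## 11. Other functionals of the vorticity, and the smooth approximations

Three statements follow at once.

1. The BKM criterion in $\mathcal C([0,T);B^{3/p+1}_{p,1})$ fails for every $p\in(1,\infty]$, and one datum, independent of $p$, works for all $p$ at once.

2. Since $\eta\in(0,1]$ is arbitrary, no smallness of $\int_0^{T^*}\|\omega\|_{L^\infty}dt$ helps. For every nondecreasing finite $\Phi:[0,\infty)\to[0,\infty)$, finiteness of $\int_0^{T^*}\Phi(\|\omega(t)\|_{L^\infty})\,dt$ does not prevent blow-up in these spaces: for the solution of the Theorem this integral is at most $\Phi(2\eta)\,T^*\le\Phi(2\eta)$.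

3. The smooth flows $u^n$ on $[0,1]$ have data bounded in every $B^{3/p+1}_{p,1}$, $p\in(1,\infty]$ (they are partial sums of an absolutely convergent series), and $\sup_{[0,1]}\|\omega^n\|_{L^\infty}\le2\eta$. Yet $\sup_n\int_0^1\|\nabla u^n\|_{L^\infty}dt=\infty$, because $|m_i^n(t)|\le\int_0^1\|\nabla u^n\|_{L^\infty}dt$ and the left side is unbounded by (21).
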